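# Full types and sums in free products of tracial $\mathrm{W}^*$-algebras

## 1. Finite-dimensional algebras: equal types give isomorphic free products

A **tracial $\mathrm{W}^*$-algebra** is a pair $\mathcal M=(M,\tau)$ of a von Neumann algebra and a faithful normal tracial state. We often write $M$ for the pair. Take a tuple $\mathbf X$ in $A$ and a tuple $\mathbf Y$ in $B$, put both into the free product $A*B$, and add. How much must we know about $\mathbf X$ inside $A$ and about $\mathbf Y$ inside $B$ to know everything expressible about $\mathbf X+\mathbf Y$ inside $A*B$? "Everything expressible" refers to the continuous model-theoretic framework of Farah, Hart and Sherman. We recall it together with the free product.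

We use $\|x\|_2=\tau(x^*x)^{1/2}$, $[x,y]=xy-yx$, $t^+=\max(t,0)$. $D_r$ is the operator-norm ball of radius $r$ (we write $D_r(M)$ when the algebra must be named), and $L^2(M)$ is the completion of $M$ in $\|\cdot\|_2$. For a von Neumann subalgebra $N\subset M$ with the same unit, $E_N:M\to N$ is the trace-preserving conditional expectation. It is contractive in operator norm, it is $N$-bimodular, and it is the restriction of the orthogonal projection $L^2(M)\to L^2(N)$. "Separable" means $\|\cdot\|_2$-separable.

**Definition (formulas and types).** Atomic formulas are $\operatorname{Re}\tau(p(x))$ and $\operatorname{Im}\tau(p(x))$ for $*$-polynomials $p$ in noncommuting variables. Formulas are built from these by continuous connectives $\mathbb R^n\to\mathbb R$ and by quantifiers $\sup_{y\in D_r}$, $\inf_{y\in D_r}$. The type $\mathrm{tp}^{\mathcal M}(\mathbf X)$ of $\mathbf X\in M^d$ is the map $\varphi\mapsto\varphi^{\mathcal M}(\mathbf X)$ on all formulas in $d$ variables. The quantifier-free type $\mathrm{tp}_{\mathrm{qf}}^{\mathcal M}(\mathbf X)$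 is its restriction to formulas without quantifiers; it amounts to the $*$-law.

By induction on formulas, each formula is bounded and uniformly $\|\cdot\|_2$-continuous on tuples in fixed balls, with bound and modulus independent of the algebra.

*Example.* Let $x$ be a Haar unitary: the generator of $L(\mathbb Z)$ in one case, the generator $u_a$ of $L(\mathbb F_2)$ in the other. The $*$-laws agree. The formula $\sup_{y\in D_1}\|[x,y]\|_2$ is $0$ in the abelian algebra $L(\mathbb Z)$, and in $L(\mathbb F_2)$ it is at least $\|u_au_b-u_bu_a\|_2=\sqrt2$. So the full types differ.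

**Definition (free product).** $A*B$ is the tracial $\mathrm{W}^*$-algebra generated by trace-preserving unital copies of $A$ and $B$ such that $\tau(c_1\cdots c_n)=0$ for every $n\ge1$ and all centered letters ($\tau(c_j)=0$) taken alternately from $A$ and $B$. We call such a product an *alternating centered word*. These properties determine $A*B$ up to isomorphism.

*Example.* $L(G)*L(H)=L(G*H)$.

We use two consequences of uniqueness. If $A'\subset A$ and $B'\subset B$ are von Neumann subalgebras, then the von Neumann algebra generated by $A'\cup B'$ inside $A*B$ is $A'*B'$. Trace-preserving embeddings $\alpha:A'\to A_2$, $\beta:B'\to B_2$ induce a trace-preserving embedding $\alpha*\beta:A'*B'\to A_2*B_2$. In particular $\mathrm{tp}_{\mathrm{qf}}^{\mathcal A*\mathcal B}(\mathbf X+\mathbf Y)$ is determined by $\mathrm{tp}_{\mathrm{qf}}^{\mathcal A}(\mathbf X)$ and $\mathrm{tp}_{\mathrm{qf}}^{\mathcal B}(\mathbf Y)$; it is their additive free convolution.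

The problem, from David Jekel, "Free probability and model theory of tracial $\mathrm{W}^*$-algebras", arXiv:2208.13867 (2022), asks whether the same holds for full types. Let $\mathbf X\in A_1^d$, $\mathbf X'\in A_2^d$, $\mathbf Y\in B_1^d$, $\mathbf Y'\in B_2^d$ with
$$\mathrm{tp}^{\mathcal A_1}(\mathbf X)=\mathrm{tp}^{\mathcal A_2}(\mathbf X'),\qquad \mathrm{tp}^{\mathcal B_1}(\mathbf Y)=\mathrm{tp}^{\mathcal B_2}(\mathbf Y'). \tag{1}$$
Does it follow that
$$\mathrm{tp}^{\mathcal A_1*\mathcal B_1}(\mathbf X+\mathbf Y)=\mathrm{tp}^{\mathcal A_2*\mathcal B_2}(\mathbf X'+\mathbf Y')\,? \tag{2}$$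

**Proposition 1.** If $A_1,A_2,B_1,B_2$ are finite-dimensional, then (1) implies (2).

*Proof.* Let $c=(c_1,\dots,c_m)$ be contractions spanning $A_1$. For each $N$ consider the formula
$$\iota_N(x)=\inf_{y\in D_1^m}\ \max_{\deg \mathfrak m\le N}\bigl|\tau(\mathfrak m(x,y))-\tau(\mathfrak m(\mathbf X,c))\bigr|,$$
where $\mathfrak m$ runs over $*$-monomials and the numbers $\tau(\mathfrak m(\mathbf X,c))$ are constants. Taking $y=c$ shows that its value at $\mathbf X$ in $A_1$ is $0$, so by (1) its value at $\mathbf X'$ in $A_2$ is $0$. The set $D_1(A_2)^m$ is compact, so the minimizers form a nonempty compact set, and these sets decrease with $N$. A point $c'$ in their intersection makes $(\mathbf X',c')$ have the same $*$-moments as $(\mathbf X,c)$. Hence $p(\mathbf X,c)\mapsto p(\mathbf X',c')$ is a well-defined trace-preserving $*$-homomorphism $\alpha:A_1\to A_2$ with $\alpha(\mathbf X)=\mathbf X'$, and it is isometric for $\|\cdot\|_2$. So $\dim A_1\le\dim A_2$. By symmetry the dimensions are equal, and $\alpha$ is an isomorphism.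 In the same way there is an isomorphism $\beta:B_1\to B_2$ with $\beta(\mathbf Y)=\mathbf Y'$. Then $\alpha*\beta$ is an isomorphism carrying $\mathbf X+\mathbf Y$ to $\mathbf X'+\mathbf Y'$, and isomorphisms preserve all formulas. $\square$

Two things change in general. First, $\iota_N^{\mathcal A_2}(\mathbf X')=0$ gives only approximate witnesses in $A_2$; the infimum need not be attained. Second, there is no dimension count to turn embeddings into isomorphisms. The next section shows that if the first obstacle is removed, a back-and-forth argument takes care of the second. So the real question is what happens when witnesses are only approximate.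

## 2. Saturated algebras: back-and-forth through the free product

Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. The ultrapower $A^{\mathcal U}$ consists of the bounded sequences in $A$ modulo those with $\lim_{\mathcal U}\|x_k\|_2=0$, with trace $\lim_{\mathcal U}\tau(x_k)$. Each element of $D_r(A^{\mathcal U})$ lifts to a sequence in $D_r(A)$. We recall four textbook facts.

- **Łoś.** $\varphi^{\mathcal A^{\mathcal U}}([x_k])=\lim_{k\to\mathcal U}\varphi^{\mathcal A}(x_k)$.
- **Elementary extensions.** $\mathcal N\prec\mathcal M$ means $N\subset M$ and $\varphi^{\mathcal N}(c)=\varphi^{\mathcal M}(c)$ for all formulas and all tuples $c$ in $N$. By Łoś, the diagonal embedding gives $\mathcal A\prec\mathcal A^{\mathcal U}$. If $\mathcal N^1\subset\mathcal N^2\subset\cdots$ are elementary in $\mathcal M$, so is the closure of their union (the von Neumann algebra it generates).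
- **Downward Löwenheim–Skolem.** Every separable subset of $M$ lies in a separable $\mathcal N\prec\mathcal M$.
- **Saturation.** $\mathcal M$ is $\aleph_1$-saturated if the following holds. Let $C\subset M$ be countable, and take a family of conditions $\varphi(c,y)=r$ with finitely many parameters $c$ from $C$ and finitely many of the variables $y_1,y_2,\dots$, each variable ranging over a fixed ball. If every finite subfamily can be satisfied in $M$ up to every $\varepsilon>0$, then some $y_1,y_2,\dots$ in $M$ satisfy the whole family. Ultraproducts along $\mathcal U$ are $\aleph_1$-saturated.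

*Example.* A finite-dimensional algebra is $\aleph_1$-saturated. The tuples satisfying finitely many conditions up to $\varepsilon$ form closed sets in a product of compact balls, and these sets have the finite intersection property. So the next theorem contains Proposition 1.

**Theorem 2.** Assume (1). If $\mathcal A_1,\mathcal A_2,\mathcal B_1,\mathcal B_2$ are $\aleph_1$-saturated (e.g. ultraproducts along $\mathcal U$), then (2) holds.

*Proof.* Let $\mathcal F$ be the set of pairs $(\alpha,\beta)$ where $\alpha:A_1'\to A_2'$ is an isomorphism between separable $\mathrm{W}^*$-subalgebras of $A_1$ and $A_2$ with $\mathrm{tp}^{\mathcal A_1}(c)=\mathrm{tp}^{\mathcal A_2}(\alpha(c))$ for every finite tuple $c$ in $A_1'$, and $\beta:B_1'\to B_2'$ is of the same kind for $B_1,B_2$. Each pair gives a trace-preserving isomorphism $\alpha*\beta:A_1'*B_1'\to A_2'*B_2'$.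

**Step 1: a starting pair.** By equality of $*$-laws, $\mathbf X\mapsto\mathbf X'$ extends to a trace-preserving isomorphism $\alpha:W^*(\mathbf X)\to W^*(\mathbf X')$. If $c=p(\mathbf X)$ is a tuple of $*$-polynomials, then $\varphi(p(x))$ is a formula in $x$, so $\mathrm{tp}^{\mathcal A_1}(c)=\mathrm{tp}^{\mathcal A_2}(\alpha(c))$. By Kaplansky density every $c$ in $W^*(\mathbf X)$ is a $\|\cdot\|_2$-limit of such tuples in fixed balls. Formulas are uniformly continuous on balls, so equality of types passes to the limit. The same works for $\mathbf Y$.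

**Step 2: extending a pair.** Let $(\alpha,\beta)\in\mathcal F$ and let $A''\supset A_1'$ be a separable $\mathrm{W}^*$-subalgebra of $A_1$. We extend $\alpha$ to $A''$ within $\mathcal F$. Let $C$ be a countable dense subset of the unit ball of $A_1'$ and $(b_j)$ a dense sequence in the unit ball of $A''$. Consider all conditions $\varphi(\alpha(c),y_1,\dots,y_n)=\varphi^{\mathcal A_1}(c,b_1,\dots,b_n)$ with $c$ from $C$ and $y_j\in D_1$. For finitely many of them, with formulas $\varphi_i$ and values $r_i$, the formula $\inf_y\max_i|\varphi_i(c,y)-r_i|$ has value $0$ at $c$ in $A_1$, hence value $0$ at $\alpha(c)$ in $A_2$ because $\alpha$ preserves types. So the family is approximately finitely satisfiable, and by saturation some $(b_j')$ in the unit ball of $A_2$ satisfies it. The map $c\mapsto\alpha(c)$, $b_j\mapsto b_j'$ preserves $*$-moments, hence extends to a trace-preserving isomorphism of $A''$ onto a separable subalgebra of $A_2$. It agrees with $\alpha$ on the dense set $C$, so it extends $\alpha$, and it preserves types by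 the density argument of Step 1. The same works for $\beta$. By symmetry, using saturation of $\mathcal A_1,\mathcal B_1$, the ranges can be enlarged as well.

**Step 3: all formulas are preserved.** We claim that for every formula $\varphi$, every $(\alpha,\beta)\in\mathcal F$ and every tuple $z$ in $A_1'*B_1'$,
$$\varphi^{\mathcal A_1*\mathcal B_1}(z)=\varphi^{\mathcal A_2*\mathcal B_2}\bigl((\alpha*\beta)(z)\bigr).$$
For quantifier-free $\varphi$ this holds because $\alpha*\beta$ preserves traces, and connectives preserve the property. Let $\varphi=\inf_{y\in D_r}\psi$ with the claim known for $\psi$, and let $y\in D_r(A_1*B_1)$. Since $y$ is a $\|\cdot\|_2$-limit of a sequence of polynomials in elements of $A_1\cup B_1$, there are separable $A''\supset A_1'$ and $B''\supset B_1'$ with $y\in A''*B''$. Extend $(\alpha,\beta)$ to $(\alpha'',\beta'')\in\mathcal F$ on $A'',B''$ by Step 2. By the claim for $\psi$, the number $\psi^{\mathcal A_1*\mathcal B_1}(z,y)$ equals the value of $\psi^{\mathcal A_2*\mathcal B_2}$ at the images of $z,y$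 under $\alpha''*\beta''$. The image of $z$ is $(\alpha*\beta)(z)$ and the image of $y$ lies in $D_r$. Hence $\varphi^{\mathcal A_1*\mathcal B_1}(z)\ge\varphi^{\mathcal A_2*\mathcal B_2}((\alpha*\beta)(z))$. The reverse inequality is symmetric, and $\sup=-\inf(-\,\cdot\,)$.

Apply the claim to $z=\mathbf X+\mathbf Y$ and the pair of Step 1. $\square$

What is left of the problem can now be stated exactly: may we replace the algebras by their ultrapowers *before* taking the free product?

**Theorem 3.** For given types $p,q$ the following are equivalent.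
(a) $\mathrm{tp}^{\mathcal A*\mathcal B}(\mathbf X+\mathbf Y)$ is the same for all realizations $(\mathcal A,\mathbf X)$ of $p$ and $(\mathcal B,\mathbf Y)$ of $q$.
(b) $\mathrm{tp}^{\mathcal A*\mathcal B}(\mathbf X+\mathbf Y)=\mathrm{tp}^{\mathcal A^{\mathcal U}*\mathcal B^{\mathcal U}}(\mathbf X+\mathbf Y)$ for all such realizations.

*Proof.* (a)$\Rightarrow$(b): by Łoś, $(\mathcal A^{\mathcal U},\mathbf X)$ and $(\mathcal B^{\mathcal U},\mathbf Y)$ again realize $p$ and $q$. (b)$\Rightarrow$(a): ultrapowers are $\aleph_1$-saturated, so by Theorem 2 the type $\mathrm{tp}^{\mathcal A^{\mathcal U}*\mathcal B^{\mathcal U}}(\mathbf X+\mathbf Y)$ depends only on $p$ and $q$. $\square$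

There is one more favorable situation, where isomorphisms come for free.

**Theorem 4.** Assume (1). If the complete theories of $(\mathcal A_1,\mathbf X)$ and $(\mathcal B_1,\mathbf Y)$ (with the tuples named by constants) each have a unique separable model up to isomorphism, then (2) holds.

*Proof.* **Step 1: separable elementary free products.** For any $\mathcal A,\mathcal B$ and finite tuples $\mathbf X,\mathbf Y$ in them we find separable $\mathcal A'\prec\mathcal A$, $\mathcal B'\prec\mathcal B$ containing the tuples with $\mathcal A'*\mathcal B'\prec\mathcal A*\mathcal B$. Start with separable $A^1\prec A$, $B^1\prec B$ containing the tuples. Given $A^k,B^k$, choose by Löwenheim–Skolem a separable $C^k\prec A*B$ containing $A^k*B^k$ and, for $k\ge 2$, also $C^{k-1}$. Every element of $A*B$ is a limit of polynomials in countably many elements of $A\cup B$, so we can choose separable $A^{k+1}\prec A$, $B^{k+1}\prec B$ containing $A^k,B^k$ with $C^k\subset A^{k+1}*B^{k+1}$. Let $A',B',C'$ be the closures of the unions. They are elementary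 in $A$, $B$ and $A*B$ respectively. Each $C^k$ lies in $A'*B'$, so $C'\subset A'*B'$. Conversely $C'$ contains $A'$ and $B'$, so $C'\supset A'*B'$. Thus $\mathcal A'*\mathcal B'=\mathcal C'\prec\mathcal A*\mathcal B$.

**Step 2: conclusion.** Apply Step 1 to both pairs. By (1), $(\mathcal A_1',\mathbf X)$ and $(\mathcal A_2',\mathbf X')$ are separable models of the same complete theory, hence isomorphic; so are $(\mathcal B_1',\mathbf Y)$ and $(\mathcal B_2',\mathbf Y')$. Therefore $(\mathcal A_1'*\mathcal B_1',\mathbf X+\mathbf Y)\cong(\mathcal A_2'*\mathcal B_2',\mathbf X'+\mathbf Y')$, and elementarity gives (2). $\square$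

## 3. One block of quantifiers transfers; the second loses uniformity

For arbitrary algebras the sensible thing is to run the same argument with approximate witnesses. Let $\mathrm{tp}_\exists$ record the values of all formulas $\inf_z\varphi$ with $z$ a finite tuple ranging over balls and $\varphi$ quantifier-free (equivalently, of all $\sup_z\varphi$, since $\sup\varphi=-\inf(-\varphi)$).

**Theorem 5.** If $\mathrm{tp}_\exists^{\mathcal A_1}(\mathbf X)=\mathrm{tp}_\exists^{\mathcal A_2}(\mathbf X')$ and $\mathrm{tp}_\exists^{\mathcal B_1}(\mathbf Y)=\mathrm{tp}_\exists^{\mathcal B_2}(\mathbf Y')$, then $\mathrm{tp}_\exists^{\mathcal A_1*\mathcal B_1}(\mathbf X+\mathbf Y)=\mathrm{tp}_\exists^{\mathcal A_2*\mathcal B_2}(\mathbf X'+\mathbf Y')$.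

*Proof.* Let $z=(z_1,\dots,z_m)$ with $z_j\in D_{r_j}(A_1*B_1)$.

**Step 1: countably many letters.** Each $z_j$ is a $\|\cdot\|_2$-limit of polynomials in elements of $A_1\cup B_1$. So there are sequences of contractions $(a_j)$ in $A_1$ and $(b_j)$ in $B_1$ such that, with $A'=W^*(\mathbf X,a_1,a_2,\dots)$ and $B'=W^*(\mathbf Y,b_1,b_2,\dots)$, every $z_j$ is a $\|\cdot\|_2$-limit of elements of $A'*B'$. Then $E_{A'*B'}(z_j)=z_j$, that is, $z_j\in A'*B'$.

**Step 2: copying the letters into an ultrapower.** Enumerate all $*$-monomials $\mathfrak m_1,\mathfrak m_2,\dots$ in $x=(x_1,\dots,x_d)$ and $y_1,y_2,\dots$, and let $F_k$ be the set of those among $\mathfrak m_1,\dots,\mathfrak m_k$ that involve only $x,y_1,\dots,y_k$. Every monomial lies in $F_k$ for all large $k$. The formula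
$$\inf_{y\in D_1^k}\ \max_{\mathfrak m\in F_k}\bigl|\tau(\mathfrak m(x,y))-\tau(\mathfrak m(\mathbf X,a))\bigr|$$
has value $0$ at $\mathbf X$ in $\mathcal A_1$, hence at $\mathbf X'$ in $\mathcal A_2$. For each $k$ choose $y^{(k)}\in D_1(A_2)^k$ for which the maximum is at most $1/k$, and let $a_j'\in A_2^{\mathcal U}$ be the class of $(y_j^{(k)})_{k\ge j}$. Then $(\mathbf X',a_1',a_2',\dots)$ has the $*$-moments of $(\mathbf X,a_1,a_2,\dots)$. So there is a trace-preserving embedding $A'\to A_2^{\mathcal U}$ with $\mathbf X\mapsto\mathbf X'$. Likewise there is $B'\to B_2^{\mathcal U}$ with $\mathbf Y\mapsto\mathbf Y'$.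

**Step 3: freeness in the ultrapower.** Inside $(A_2*B_2)^{\mathcal U}$ the subalgebras $A_2^{\mathcal U}$ and $B_2^{\mathcal U}$ are free. Indeed, a centered element $[c^{(k)}]$ has the bounded lift $(c^{(k)}-\tau(c^{(k)}))$ consisting of centered elements, so the trace of an alternating centered word is a limit of zeros. Hence we get a trace-preserving embedding $A'*B'\to(A_2*B_2)^{\mathcal U}$ with $\mathbf X+\mathbf Y\mapsto\mathbf X'+\mathbf Y'$.

**Step 4: comparing the infima.** Lift the image of $z_j$ to a sequence $z_j^{(k)}\in D_{r_j}(A_2*B_2)$. For quantifier-free $\varphi$,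
$$\varphi^{\mathcal A_1*\mathcal B_1}(z,\mathbf X+\mathbf Y)=\lim_{k\to\mathcal U}\varphi^{\mathcal A_2*\mathcal B_2}(z^{(k)},\mathbf X'+\mathbf Y')\ \ge\ \inf_{z'}\varphi^{\mathcal A_2*\mathcal B_2}(z',\mathbf X'+\mathbf Y').$$
Take the infimum over $z$, then exchange the indices $1$ and $2$. $\square$

Now try a formula $\sup_p\inf_q\varphi$, with (1) for full types. Let $s_2$ be its value at $\mathbf X'+\mathbf Y'$ in $A_2*B_2$. Given $p$ in $A_1*B_1$, Steps 1–4 give approximate copies $p^{(k)}$ in $A_2*B_2$, written in letters $a_1^{(k)},a_2^{(k)},\dots$ and $b_1^{(k)},b_2^{(k)},\dots$. Choose $q^{(k)}$ with $\varphi(p^{(k)},q^{(k)},\mathbf X'+\mathbf Y')\le s_2+\varepsilon$, and try to bring $q^{(k)}$ back next to the original $p$. For this we must write $q^{(k)}$ in some $n_k$ further letters from $A_2\cup B_2$ and copy these to $A_1\cup B_1$. Using full types we may match, at stage $k$, any finitely many formulas in the $a_j^{(k)}$ up to error $1/k$. But the formula asserting that the $n_k$ further letters exist is known only after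 stage $k$ has been fixed, and it need not be among the formulas already matched. Nothing bounds $n_k$. In Theorem 2 this did not arise, because saturation copies exactly and there is no stage $k$. So the argument breaks at the second quantifier, because the number of letters of a witness is not under control. The counterexample is built on such a witness: a partial isometry assembled from $n\times n$ matrix units, with $n$ depending on $p$.

## 4. A central projection, a hyperfinite commutant, and a formula

**Theorem 6.** Let $\mathcal B\ne\mathbb C$ be any tracial $\mathrm{W}^*$-algebra and let $d\ge1$. There are separable $\mathcal A_1\prec\mathcal A_2$ (an elementary extension) and $\mathbf X\in A_1^d$ such that, with $\mathbf X'=\mathbf X\in A_2^d$ and $\mathbf Y=\mathbf Y'=0\in B^d$,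
$$\mathrm{tp}^{\mathcal A_1}(\mathbf X)=\mathrm{tp}^{\mathcal A_2}(\mathbf X'),\quad \mathrm{tp}^{\mathcal B}(\mathbf Y)=\mathrm{tp}^{\mathcal B}(\mathbf Y'),\quad\text{but}\quad \mathrm{tp}^{\mathcal A_1*\mathcal B}(\mathbf X+\mathbf Y)\ne\mathrm{tp}^{\mathcal A_2*\mathcal B}(\mathbf X'+\mathbf Y').$$
The two types differ on a formula of the form $\sup\inf(\text{quantifier-free})$.

So the answer to the question is no, for every $d\ge1$. If $\mathcal B=\mathbb C$ there is no such example, since $\mathcal A*\mathbb C=\mathcal A$. By Theorem 5 the complexity $\sup\inf$ cannot be lowered to a single block of quantifiers. By Theorem 3, condition (b) fails for the types of $\mathbf X$ and $0$.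

**The algebras.** Let $R$ be the hyperfinite $\mathrm{II}_1$ factor, $G=\mathbb F_2=\langle a,b\rangle$, and $Q=L(G)$ with canonical unitaries $u_g$. Put
$$A_1=Q\,\bar\otimes\,R\,\bar\otimes\,\mathbb C^2,\qquad \tau=\tau_G\otimes\tau_R\otimes(\tfrac12,\tfrac12),\qquad e=1\otimes1\otimes(1,0).$$
Then $e$ is a central projection of $A_1$ with $\tau(e)=\frac12$. Write $u_g$ for $u_g\otimes1\otimes1$ and put $P=1\otimes R\otimes\mathbb C^2$, which commutes with $u_a,u_b$.

The ultrapower $R^{\mathcal U}$ contains $*$-free Haar unitaries $z_1,\dots,z_5$, as follows. The group $\mathbb F_5$ is residually finite, so there are finite quotients $\pi_k:\mathbb F_5\to G_k$ such that each $g\ne1$ has $\pi_k(g)\ne1$ for all large $k$. In the left regular representation of $G_k$, inside $\mathbb M_{|G_k|}\subset R$, the normalized trace of the operator of $\pi_k(g)$ is $1$ if $\pi_k(g)=1$ and $0$ otherwise. So the images $z_i^{(k)}$ of the free generators give classes $z_i=[z_i^{(k)}]$ with the $*$-law of the free generators of $L(\mathbb F_5)$.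

View $z_i$ in $A_1^{\mathcal U}$ as the class of $1\otimes z_i^{(k)}\otimes1$. These elements commute with $u_a,u_b,e$, and $\tau(\mathfrak m(z)e)=\frac12\tau(\mathfrak m(z))$ for every $*$-monomial $\mathfrak m$. By Löwenheim–Skolem choose a separable $\mathcal A_2\prec\mathcal A_1^{\mathcal U}$ containing the diagonal copy of $A_1$ and $z_1,\dots,z_5$. For tuples $c$ in $A_1$ we have $\varphi^{\mathcal A_1}(c)=\varphi^{\mathcal A_1^{\mathcal U}}(c)=\varphi^{\mathcal A_2}(c)$, so $\mathcal A_1\prec\mathcal A_2$. Also $e$ is central in $A_1^{\mathcal U}$, hence in $A_2$.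

**What the free product makes visible.** Inside $A_1$ or $A_2$ the projection $e$ is central, so $ew(1-e)=0$ for every $w$: nothing connects the corners $e$ and $1-e$. Let $M_i=A_i*B$ for $i=1,2$. We shall see that $M_1$ is a factor, so it contains partial isometries from $1-e$ to $e$. Ask the following. Given elements $p_1,\dots,p_5$ commuting with $u_a,u_b$, are there $q_1,\dots,q_5$ commuting with $u_a,u_b$ and some $w=ew(1-e)$ with $\|w\|_2=\frac1{\sqrt2}$ and $p_iw\approx wq_i$?

- In $M_1$, a spectral gap shows that elements commuting with $u_a,u_b$ lie in $P$, and $P$ is approximated by matrices. A copy of $\mathbb M_n$ under $e$ can be moved to a copy under $1-e$. The answer is yes.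
- In $M_2$, take $p_i=z_ie$. Elements commuting with $u_a,u_b$ lie in $A_2$, and the $A_2$-bimodule in which $w$ lives is coarse: the left and right actions live on separate tensor legs. There $\sum_ip_i^*wq_i$ has norm at most $2\sqrt5\,\|w\|_2$, but $p_iw= wq_i$ for all $i$ would make it equal to $5w$. The answer is no. (The bound for $m$ free unitaries is $2\sqrt m$, and $2\sqrt m<m$ exactly when $m\ge5$; hence the number five.)

The formula below states this question with penalties in place of exact commutation. Let $\kappa=5-2\sqrt5\in(0,1)$ and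
$$\Phi(x_a,x_b,e)=\sup_{p\in D_1^5}\ \inf_{q\in D_1^5,\ w\in D_1}\theta, \tag{3}$$
$$\theta=\sum_{i=1}^5\|p_iw-wq_i\|_2+11\|w-ew(1-e)\|_2+\Bigl(\tfrac1{\sqrt2}-\|w\|_2\Bigr)^+ +4\sum_i\sum_{c=a,b}\|[q_i,x_c]\|_2-4\sum_i\sum_{c=a,b}\|[p_i,x_c]\|_2 .$$
The last term excuses those $p$ that do not commute with $x_a,x_b$; the term before it charges $q$ for not commuting.

**Proposition 7.** $\Phi^{M_1}(u_a,u_b,e)\le0$ and $\Phi^{M_2}(u_a,u_b,e)\ge\kappa/\sqrt2>0.37$.

The tools come in Sections 5 and 6, the two halves of Proposition 7 in Sections 7 and 8. Section 9 replaces the three parameters by one operator.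

## 5. Free products are coarse over their factors

A *normal unital left $N$-module* is a Hilbert space with a normal unital $*$-representation of $N$. For instance, if $N\subset A$ has unit a projection $e$ central in $A$, then $eL^2(A)$ with left multiplication is one. The first lemma compares such modules with $L^2(N)$.

**Lemma 8.** Let $N$ be a tracial von Neumann algebra and $H$ a normal unital left $N$-module. Then $H$ is isomorphic to a submodule of $L^2(N)\otimes\ell^2(I)$ for some set $I$.

*Proof.* By Zorn's lemma $H$ is a direct sum of cyclic modules $\overline{N\xi}$. The positive normal functional $x\mapsto\langle x\xi,\xi\rangle$ has the form $x\mapsto\tau(hx)$ with $0\le h\in L^1(N)$, so it equals $x\mapsto\langle xh^{1/2},h^{1/2}\rangle$ with $h^{1/2}\in L^2(N)$. Hence $x\xi\mapsto xh^{1/2}$ is isometric, and $\overline{N\xi}\cong\overline{Nh^{1/2}}\subset L^2(N)$. $\square$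

For $N=L(\Gamma)$ this says $H\subset\ell^2(\Gamma)\otimes\ell^2(I)$ with $u_g$ acting as $\lambda(g)\otimes1$.

**Lemma 9.** Let $M=A*B$.
(i) As an $A$-$A$-bimodule, $L^2(M)\ominus L^2(A)\cong L^2(A)\otimes K\otimes L^2(A)$ for some Hilbert space $K$.
(ii) As an $A$-$B$-bimodule, $L^2(M)\cong L^2(A)\otimes K'\otimes L^2(B)$ for some Hilbert space $K'$.
Here the left and right algebras act by multiplication on the first and last leg.

*Example.* For $A=L(G)$, $B=L(H)$, part (i) reflects a fact about $G*H$: an element outside $G$ is uniquely $g\,k\,g'$ with $g,g'\in G$ and $k$ a reduced word beginning and ending with letters from $H$.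

*Proof.* The algebra generated by $A$ and $B$ is $\|\cdot\|_2$-dense and is spanned by $1$ and the alternating centered words.

(i) Let $K_0$ be the span of the alternating centered words that begin and end with a $B$-letter, and let $K$ be its closure in $L^2(M)$. For $a,a',c,c'\in A$ and $k,l\in K_0$ we claim
$$\langle aka',clc'\rangle=\tau(c^*a)\,\langle k,l\rangle\,\tau(c'^*a'). \tag{4}$$
We may take $k,l$ to be words. The left side is $\tau\bigl(l^*\,(c^*a)\,k\,(a'c'^*)\bigr)$. Write $c^*a=\tau(c^*a)+x$ and $a'c'^*=\tau(a'c'^*)+y$ with $x,y$ centered. The terms with $x$ are multiples of $\tau(l^*xk)$ and $\tau(l^*xky)$; both words are alternating and centered, so they vanish. The remaining term with $y$ is a multiple of $\tau(l^*ky)=\tau(kyl^*)$, which vanishes for the same reason. What is left is (4).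

By (4), $a\otimes k\otimes a'\mapsto aka'$ extends to an isometry $L^2(A)\otimes K\otimes L^2(A)\to L^2(M)$. It is a bimodule map, because $x(aka')y=(xa)k(a'y)$. Its range is orthogonal to $A$: for $c\in A$, $\tau(c^*aka')=\tau(k\,a'c^*a)$, and splitting $a'c^*a$ into scalar and centered parts gives two alternating centered words. Finally, an alternating centered word without a $B$-letter lies in $A$, and one with a $B$-letter has the form $aka'$ (with $a$ or $a'$ equal to $1$ if no $A$-letter stands at that end). So $A$ and the range together span a dense subspace, and the range is $L^2(M)\ominus L^2(A)$.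

(ii) Let $K_0'$ be the span of $1$ and the alternating centered words that begin with a $B$-letter and end with an $A$-letter, and $K'$ its closure. For $a,c\in A$, $b,b'\in B$ and $k,l$ among these words (or $1$),
$$\langle akb,clb'\rangle=\tau\bigl(l^*\,(c^*a)\,k\,(bb'^*)\bigr)=\tau(c^*a)\,\langle k,l\rangle\,\tau(b'^*b).$$
To see this, split $c^*a=\tau(c^*a)+x$ and $bb'^*=\tau(bb'^*)+y$. If $l\neq1$, the word $l^*$ begins with an $A$-letter and ends with a $B$-letter. So $l^*xk$, $l^*xky$ and $kyl^*$ are nonempty alternating centered words, also when $k$ or $l$ is $1$. Their traces vanish, and $\tau(l^*ky)=\tau(kyl^*)$. Thus $a\otimes k\otimes b\mapsto akb$ extends to an isometric bimodule map. Its range is everything: from an alternating centered word strip the first letter if it is an $A$-letter and the last letter if it is a $B$-letter; what remains is empty or begins with a $B$-letter and ends with an $A$-letter. $\square$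

The next lemma is the estimate that prevents five free unitaries from acting on one leg like operators on another leg.

**Lemma 10.** Let $g_1,\dots,g_m$ be free generators of $\mathbb F_m$ and $V_1,\dots,V_m$ contractions on a Hilbert space $H$. Then $\bigl\|\sum_i\lambda(g_i)\otimes V_i\bigr\|\le2\sqrt m$.

*Proof.* Let $E_i$ and $F_i$ be the projections of $\ell^2(\mathbb F_m)$ onto the spans of the reduced words beginning with $g_i$ and with $g_i^{-1}$, respectively. The word $g_ih$ fails to begin with $g_i$ if and only if $h$ begins with $g_i^{-1}$, so $(1-E_i)\lambda(g_i)=\lambda(g_i)F_i$ and $\lambda(g_i)=E_i\lambda(g_i)+\lambda(g_i)F_i$. The $E_i$ are mutually orthogonal, so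
$$\Bigl\|\sum_i(E_i\lambda(g_i)\otimes V_i)\xi\Bigr\|^2=\sum_i\|(E_i\lambda(g_i)\otimes V_i)\xi\|^2\le m\|\xi\|^2 .$$
The $F_i$ are mutually orthogonal, so by Cauchy–Schwarz
$$\Bigl\|\sum_i(\lambda(g_i)F_i\otimes V_i)\xi\Bigr\|\le\sum_i\|(F_i\otimes1)\xi\|\le\sqrt m\,\|\xi\| .$$
Add the two bounds. $\square$

## 6. Spectral gap: what almost commutes with two free unitaries

A unitary representation $\pi$ of $G$ is *weakly contained* in $\lambda_G$ if $\|\pi(f)\|\le\|\lambda_G(f)\|$ for all $f\in\mathbb C[G]$. For example, the trivial representation of $\mathbb Z$ is weakly contained in $\lambda_{\mathbb Z}$: $|\sum_nf(n)|$ is the absolute value of the Fourier transform of $f$ at one point, and $\|\lambda_{\mathbb Z}(f)\|$ is its supremum. Direct sums of representations weakly contained in $\lambda_G$ are weakly contained in $\lambda_G$.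

**Lemma 11.** If a unitary representation $\pi$ of $G=\mathbb F_2$ is weakly contained in $\lambda_G$, then for all $\xi$
$$\|\xi\|\le4\bigl(\|\pi(a)\xi-\xi\|+\|\pi(b)\xi-\xi\|\bigr).$$

*Proof.* Let $S=\{a^{\pm1},b^{\pm1}\}$ and $T=\sum_{s\in S}\lambda(s)$, a symmetric operator with nonnegative matrix entries $t_{g,h}$. Let $\phi(g)=3^{-|g|/2}>0$. If $g\ne1$, then one $s\in S$ shortens $g$ and three lengthen it, so
$$\sum_s\phi(sg)=3\cdot3^{-(|g|+1)/2}+3^{-(|g|-1)/2}=2\sqrt3\,\phi(g),$$
and $\sum_s\phi(s)=4/\sqrt3<2\sqrt3\,\phi(1)$. So $T\phi\le2\sqrt3\,\phi$ pointwise. The Schur test gives $\|T\|\le2\sqrt3$: for finitely supported $\xi,\eta$,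
$$\sum_{g,h}t_{g,h}|\xi_h||\eta_g|\le\frac12\sum_{g,h}t_{g,h}\Bigl(|\xi_h|^2\frac{\phi(g)}{\phi(h)}+|\eta_g|^2\frac{\phi(h)}{\phi(g)}\Bigr)\le\sqrt3\,\bigl(\|\xi\|^2+\|\eta\|^2\bigr),$$
which is $2\sqrt3$ for unit vectors. By weak containment $\|\sum_s\pi(s)\|\le2\sqrt3$. Hence
$$(4-2\sqrt3)\|\xi\|\le\Bigl\|\sum_s(\xi-\pi(s)\xi)\Bigr\|\le2\bigl(\|\pi(a)\xi-\xi\|+\|\pi(b)\xi-\xi\|\bigr),$$
where we used $\|\xi-\pi(s^{-1})\xi\|=\|\pi(s)\xi-\xi\|$. Finally $1/(2-\sqrt3)=2+\sqrt3<4$. $\square$

**Lemma 12.** (i) Let $M=A*B$ be any free product and let $g\mapsto u_g\in A$ be a homomorphism of $G=\mathbb F_2$ into the unitaries with $\tau(u_g)=\delta_{g,1}$. For $x\in M$: $\|x-E_A(x)\|_2\le4\sum_{c=a,b}\|[x,u_c]\|_2$.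
(ii) Let $M=A*B$ with $A=Q\bar\otimes S$ for a tracial $S$, $u_g=u_g\otimes1$, $P=1\otimes S$. For $x\in M$: $\|x-E_P(x)\|_2\le4\sum_{c=a,b}\|[x,u_c]\|_2$.

*Proof.* Let $\mathrm{Ad}(g)\xi=u_g\xi u_g^*$ on $L^2(M)$, so that $\|\mathrm{Ad}(c)\xi-\xi\|_2=\|[\xi,u_c]\|_2$.

**Step 1: $\mathrm{Ad}$ on $L^2(M)\ominus L^2(A)$ is contained in a multiple of $\lambda_G$.** By Lemma 9(i) this space is $L^2(A)\otimes K\otimes L^2(A)$, and $\mathrm{Ad}(g)$ is left multiplication by $u_g$ on the first leg tensored with a unitary representation on the other legs. The $u_g$ generate a copy of $L(G)$ in $A$, so by Lemma 8 the first leg is contained in $\ell^2(G)\otimes\ell^2(I)$ with $u_g$ acting as $\lambda(g)\otimes1$. So $\mathrm{Ad}$ is contained in $\lambda_G\otimes\rho$ for some unitary representation $\rho$. By Fell absorption, that is, conjugating by $\delta_g\otimes\eta\mapsto\delta_g\otimes\rho(g)\eta$, the representation $\lambda_G\otimes\rho$ is equivalent to $\lambda_G\otimes1$.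

**Step 2: part (i).** Put $\xi=x-E_A(x)$. In $[x,u_c]=[\xi,u_c]+[E_A(x),u_c]$ the first summand is orthogonal to $L^2(A)$ and the second lies in $A$, so $\|[\xi,u_c]\|_2\le\|[x,u_c]\|_2$. Apply Lemma 11 to $\xi$.

**Step 3: $\mathrm{Ad}$ on $L^2(A)\ominus L^2(P)$ in part (ii).** This space is $\ell^2(G\setminus\{1\})\otimes L^2(S)$, with $\mathrm{Ad}$ acting by conjugation on the first leg. Decomposing $G\setminus\{1\}$ into conjugacy classes, the representation is a direct sum of quasi-regular representations $\ell^2(G/H)$ with $H=C_G(g)$, $g\ne1$. Each such $H$ is infinite cyclic: it is a subgroup of a free group, hence free, and its center contains $g\ne1$, so it has rank one.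

We check that $\lambda_{G/H}$ is weakly contained in $\lambda_G$. Let $F_n\subset H=\langle h_0\rangle$ be $\{h_0^j:0\le j<n\}$, so that $|hF_n\cap F_n|/|F_n|\to1$ for each $h\in H$. Let $\sigma:G/H\to G$ be a section. For finitely supported $\xi$ on $G/H$ put $\xi_n=|F_n|^{-1/2}\sum_v\xi(v)1_{\sigma(v)F_n}\in\ell^2(G)$. Then
$$\langle\lambda_G(g)\xi_n,\xi_n\rangle=\sum_{v,v'}\xi(v)\overline{\xi(v')}\,\frac{|g\sigma(v)F_n\cap\sigma(v')F_n|}{|F_n|}.$$
A term is zero unless $gv=v'$; in that case $g\sigma(v)=\sigma(v')h$ with $h\in H$, and the quotient is $|hF_n\cap F_n|/|F_n|\to1$. So $\langle\lambda_G(g)\xi_n,\xi_n\rangle\to\langle\lambda_{G/H}(g)\xi,\xi\rangle$ for every $g$, and in particular $\|\xi_n\|\to\|\xi\|$. For $f\in\mathbb C[G]$ we get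
$$\|\lambda_{G/H}(f)\xi\|^2=\langle\lambda_{G/H}(f^*f)\xi,\xi\rangle=\lim_n\langle\lambda_G(f^*f)\xi_n,\xi_n\rangle\le\|\lambda_G(f)\|^2\|\xi\|^2 .$$

**Step 4: part (ii).** By Steps 1 and 3, $\mathrm{Ad}$ on $L^2(M)\ominus L^2(P)$ is weakly contained in $\lambda_G$. For $\xi=x-E_P(x)$ we have $[\xi,u_c]=[x,u_c]$, because $P$ commutes with $u_c$. Apply Lemma 11. $\square$

Part (i) applies to $M_1$ and to $M_2$. Part (ii) applies to $M_1$ with $S=R\otimes\mathbb C^2$. It also shows that $M_1$ is a factor.

**Lemma 13.** In the situation of Lemma 12(ii) with $B\ne\mathbb C$, $M$ is a $\mathrm{II}_1$ factor. In particular $M_1$ is one.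

*Proof.* Let $z$ be central in $M$. By Lemma 12(ii), $z=E_P(z)\in P\subset A$. Pick $0\ne y\in B$ with $\tau(y)=0$ and put $z^\circ=z-\tau(z)$. By freeness
$$\langle z^\circ y,yz^\circ\rangle=\tau\bigl((z^\circ)^*y^*z^\circ y\bigr)=0,\qquad \|z^\circ y\|_2^2=\tau\bigl((z^\circ)^*z^\circ\,yy^*\bigr)=\|z^\circ\|_2^2\|y\|_2^2,$$
and likewise $\|yz^\circ\|_2=\|z^\circ\|_2\|y\|_2$. So $0=\|[z^\circ,y]\|_2^2=2\|z^\circ\|_2^2\|y\|_2^2$, and $z^\circ=0$. As $M$ is an infinite-dimensional factor with a faithful normal tracial state, it is a $\mathrm{II}_1$ factor. $\square$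

## 7. Moving matrix units from $e$ to $1-e$: $\Phi\le0$ in $M_1$

Let $p\in D_1^5$ in $M_1$ and $\varepsilon>0$. We produce $q,w$ with $\theta\le5\varepsilon$.

**Step 1: replace $p$ by matrices under $e$.** Write $E_P(p_i)e=1\otimes r_i\otimes(1,0)$ with $r_i\in R$, $\|r_i\|\le1$. Since $R$ is the closure of an increasing union of unital matrix algebras, there is a unital $\mathbb M_n\subset R$ with matrix units $(f_{jk})$ such that $y_i:=E_{\mathbb M_n}(r_i)$ satisfies $\|r_i-y_i\|_2\le\varepsilon$ for all $i$. Identify $R$ with $1\otimes R\otimes1$.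

**Step 2: put the same matrices under $1-e$.** Let $q_i=y_i(1-e)\in P\cap D_1$. Then $[q_i,u_a]=[q_i,u_b]=0$.

**Step 3: connect the corners.** The projections $f_{11}e$ and $f_{11}(1-e)$ have the same trace $\frac1{2n}$ in the $\mathrm{II}_1$ factor $M_1$. So there is $v\in M_1$ with $v^*v=f_{11}(1-e)$ and $vv^*=f_{11}e$. Put
$$w=\sum_jf_{j1}\,e\,v\,f_{1j}(1-e).$$
Recall that $e$ commutes with all $f_{jk}$. We check three properties.

- $w=ew(1-e)$.
- Since $f_{1k}f_{j1}=\delta_{jk}f_{11}$, we have $w^*w=\sum_j f_{j1}v^*vf_{1j}=\sum_jf_{jj}(1-e)=1-e$. So $\|w\|\le1$ and $\|w\|_2=\frac1{\sqrt2}$.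
- $f_{kl}e\,w=f_{k1}\,e\,v\,f_{1l}(1-e)=w\,f_{kl}(1-e)$. By linearity $y_iew=wq_i$.

**Step 4: estimate $\theta$.** Since $w=ew$, we have $p_iw-wq_i=(p_ie-y_ie)w$. Since $\|r_i\otimes(1,0)-y_i\otimes(1,0)\|_2=\frac1{\sqrt2}\|r_i-y_i\|_2\le\varepsilon$, Lemma 12(ii) gives
$$\|p_iw-wq_i\|_2\le\|p_ie-y_ie\|_2\le\|p_i-E_P(p_i)\|_2+\varepsilon\le4\sum_c\|[p_i,u_c]\|_2+\varepsilon .$$
The terms $11\|w-ew(1-e)\|_2$, $(\frac1{\sqrt2}-\|w\|_2)^+$ and $\|[q_i,u_c]\|_2$ vanish. Summing over $i$ and subtracting $4\sum_{i,c}\|[p_i,u_c]\|_2$ leaves $\theta\le5\varepsilon$. As $p$ and $\varepsilon$ were arbitrary, $\Phi^{M_1}(u_a,u_b,e)\le0$.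

## 8. Five free unitaries cannot be moved: $\Phi\ge\kappa/\sqrt2$ in $M_2$

Take $p_i=z_ie$. Then $[p_i,u_c]=0$. Since $e$ is central in $A_2$ and $\tau(\mathfrak m(z)e)=\frac12\tau(\mathfrak m(z))$, the $p_i$ are unitaries of $eA_2$ that are $*$-free Haar unitaries for the normalized trace $2\tau|_{eA_2}$. So $N:=W^*(p_1,\dots,p_5)\cong L(\mathbb F_5)$, with unit $e$ and with $p_i$ corresponding to free generators $g_i$.

Let $q\in D_1^5$ and $w\in D_1$ be arbitrary. Put $w_1=ew(1-e)$, $\eta=\|w-w_1\|_2$ and $\tilde q_i=E_{A_2}(q_i)\in D_1$.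

**Step 1: $w_1$ lives in the coarse part.** Since $e$ is central in $A_2$, $E_{A_2}(w_1)=eE_{A_2}(w)(1-e)=0$. As $ew_1=w_1$, Lemma 9(i) gives
$$w_1\in e\bigl(L^2(M_2)\ominus L^2(A_2)\bigr)\cong eL^2(A_2)\otimes K\otimes L^2(A_2).$$

**Step 2: the claim $\bigl\|\sum_ip_i^*w_1\tilde q_i\bigr\|_2\le2\sqrt5\,\|w_1\|_2$.** By Lemma 8 the normal left $N$-module $eL^2(A_2)$ is a submodule of $\ell^2(\mathbb F_5)\otimes\ell^2(I)$, with $p_i^*$ acting as $\lambda(g_i^{-1})\otimes1$. Right multiplication by $\tilde q_i\in A_2$ is a contraction on the last leg. So $w_1\mapsto\sum_ip_i^*w_1\tilde q_i$ is the restriction of an operator $\sum_i\lambda(g_i^{-1})\otimes V_i$ with contractions $V_i$ on $\ell^2(I)\otimes K\otimes L^2(A_2)$. The elements $g_1^{-1},\dots,g_5^{-1}$ are again free generators, and Lemma 10 gives the claim.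

**Step 3: lower bound for $w_1$ and $\tilde q$.** Since $p_i^*p_i=e$ and $ew_1=w_1$,
$$\sum_i\|p_iw_1-w_1\tilde q_i\|_2\ge\sum_i\|w_1-p_i^*w_1\tilde q_i\|_2\ge\Bigl\|5w_1-\sum_ip_i^*w_1\tilde q_i\Bigr\|_2\ge(5-2\sqrt5)\|w_1\|_2=\kappa\|w_1\|_2 .$$

**Step 4: back to $w$ and $q$.** The identity
$$(p_iw-wq_i)-(p_iw_1-w_1\tilde q_i)=p_i(w-w_1)-(w-w_1)q_i-w_1(q_i-\tilde q_i)$$
shows that this difference has $2$-norm at most $2\eta+\|q_i-\tilde q_i\|_2$. By Lemma 12(i), $\|q_i-\tilde q_i\|_2\le4\sum_c\|[q_i,u_c]\|_2$. Summing over the five indices and using $\|w_1\|_2\ge\|w\|_2-\eta$,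
$$\sum_i\|p_iw-wq_i\|_2\ \ge\ \kappa\|w\|_2-(10+\kappa)\eta-4\sum_{i,c}\|[q_i,u_c]\|_2 .$$
In $\theta$ the commutator terms of $q$ cancel the last sum, the term $11\eta$ dominates $(10+\kappa)\eta$ because $\kappa<1$, and the commutators of $p$ are zero. So
$$\theta\ \ge\ \kappa\|w\|_2+\Bigl(\tfrac1{\sqrt2}-\|w\|_2\Bigr)^+\ \ge\ \frac{\kappa}{\sqrt2}.$$
The last inequality is clear if $\|w\|_2\ge\frac1{\sqrt2}$; otherwise the middle expression is $\frac1{\sqrt2}-(1-\kappa)\|w\|_2\ge\frac{\kappa}{\sqrt2}$.

Hence $\Phi^{M_2}(u_a,u_b,e)\ge\kappa/\sqrt2$, which is greater than $0.37$. Together with Section 7 this proves Proposition 7. $\square$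

*Remark.* This shows concretely how the transfer attempt of Section 3 fails. In $M_1$ take $p_i^{(k)}=z_i^{(k)}e$, whose matrices have size $n=|G_k|$. Section 7 with $y_i=z_i^{(k)}$ gives $q_i^{(k)}=z_i^{(k)}(1-e)$ and a $w^{(k)}$ with $p_i^{(k)}w^{(k)}=w^{(k)}q_i^{(k)}$. As in Theorem 5, $M_2=A_2*B$ embeds in $M_1^{\mathcal U}$, and the classes of $p_i^{(k)}$ and $q_i^{(k)}$ are $z_ie$ and $z_i(1-e)$, which lie in $A_2$. The class of $w^{(k)}$ is not in $M_2$, for otherwise $\theta$ would be $0$ at these elements of $M_2$.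

## 9. One operator carrying $u_a$, $u_b$ and $e$

It remains to encode the three parameters of $\Phi$ in a single operator, so that $d=1$ suffices.

**Step 1: the tuple.** Let $g:\mathbb T\to[-1,1)$ be Borel with $e^{i\pi g(\zeta)}=\zeta$. Put $h_a=g(u_a)$, $h_b=g(u_b)$ and
$$X_1=\bigl(h_a+4(1-e)\bigr)+i\,h_b\in A_1,\qquad\|X_1\|\le6,\qquad\mathbf X=(X_1,0,\dots,0).$$

**Step 2: recovering the parameters.** Let $s=\operatorname{Re}X_1$, $t=\operatorname{Im}X_1$, where $\operatorname{Re}x=\frac{x+x^*}2$ and $\operatorname{Im}x=\frac{x-x^*}{2i}$. As $h_a$ commutes with $e$, we have $e^{i\pi s}=u_ae^{4\pi i(1-e)}=u_a$, and $e^{i\pi t}=u_b$. The spectrum of $se$ in $eA_1$ lies in $[-1,1]$, and that of $s(1-e)$ in $(1-e)A_1$ lies in $[3,5]$. So $f(s)=e$ for the continuous $f:[-6,6]\to[0,1]$ equal to $1$ on $[-6,1]$, equal to $0$ on $[3,6]$ and linear on $[1,3]$.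

**Step 3: genuine formulas.** Let $E_k,f_k$ be polynomials converging uniformly on $[-6,6]$ to $r\mapsto e^{i\pi r}$ and to $f$, with $\sup_{[-6,6]}|f_k|\le2$ and $\sup_{[-6,6]}|1-f_k|\le2$. Then
$$G_k(x)=\Phi\bigl(E_k(\operatorname{Re}x),\,E_k(\operatorname{Im}x),\,f_k(\operatorname{Re}x)\bigr),\qquad x\in D_6,$$
is a $\sup\inf$ formula in the language.

**Step 4: uniform convergence.** Let $p_i,q_i,w$ lie in unit balls. Changing $x_c$ to $x_c'$ changes each commutator norm by at most $2\|x_c-x_c'\|$, so it changes $\theta$ by at most $4\cdot5\cdot2\cdot2\,\|x_c-x_c'\|=80\|x_c-x_c'\|$. From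
$$ew(1-e)-e'w(1-e')=(e-e')w(1-e)+e'w(e'-e),$$
changing $e$ to $e'$, where $\|1-e\|,\|e'\|\le2$, changes $\theta$ by at most $44\|e-e'\|$. These bounds pass through $\sup$ and $\inf$ and do not depend on the algebra. By functional calculus the operator-norm errors of $E_k(\operatorname{Re}x)$, $E_k(\operatorname{Im}x)$, $f_k(\operatorname{Re}x)$ are at most the uniform errors of $E_k,f_k$ on $[-6,6]$. Hence $G_k^{\mathcal M}(x)\to\Phi^{\mathcal M}\bigl(e^{i\pi\operatorname{Re}x},e^{i\pi\operatorname{Im}x},f(\operatorname{Re}x)\bigr)$ uniformly over $x\in D_6$ and over all $\mathcal M$.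

**Step 5: conclusion.** At $X_1$ the limit is $\Phi^{M_i}(u_a,u_b,e)$. By Proposition 7, for large $k$ we have $G_k^{M_1}(X_1)\le0.1$ and $G_k^{M_2}(X_1)\ge0.25$. So $\mathrm{tp}^{\mathcal A_1*\mathcal B}(\mathbf X+0)\ne\mathrm{tp}^{\mathcal A_2*\mathcal B}(\mathbf X+0)$. On the other hand $\mathrm{tp}^{\mathcal A_1}(\mathbf X)=\mathrm{tp}^{\mathcal A_2}(\mathbf X)$ because $\mathcal A_1\prec\mathcal A_2$, and the types of $\mathbf Y=\mathbf Y'=0$ in $\mathcal B$ agree trivially. This proves Theorem 6. $\square$

The example uses parameters. The parameter-free question, whether $\mathcal A_1\equiv\mathcal A_2$ and $\mathcal B_1\equiv\mathcal B_2$ (equality of theories) always imply $\mathcal A_1*\mathcal B_1\equiv\mathcal A_2*\mathcal B_2$, is not addressed here.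

## 10. Counterexamples among $\mathrm{II}_1$ factors

In Theorem 6 the algebra $A_1$ has the central projection $e$, which forces $w$ into the coarse part. For factors there is no such projection. Instead we let $w$ connect the commutant of two unitaries in $A$ with the commutant of two unitaries in $B$: by Lemma 9(ii) the *whole* of $L^2(A*B)$ is coarse as an $A$-$B$-bimodule, so no restriction on $w$ is needed.

**Theorem 14.** For $d\ge2$ there are counterexamples to (1)$\Rightarrow$(2) with $\mathcal A_1\prec\mathcal A_2$, $\mathcal B_1=\mathcal B_2$ all separable $\mathrm{II}_1$ factors and $\mathbf Y=\mathbf Y'\ne0$.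

*Proof.* **Step 1: the data.** Let $A_1=B=Q\bar\otimes R$. Let $\mathcal A_2\prec\mathcal A_1^{\mathcal U}$ be separable, containing $A_1$ and $*$-free Haar unitaries $z_1,\dots,z_5\in1\otimes R^{\mathcal U}$. As before $\mathcal A_1\prec\mathcal A_2$, and $A_2$ is a $\mathrm{II}_1$ factor since $\mathrm{II}_1$ factors form an axiomatizable class. Let $u_c\in A_1$ and $u_c'\in B$ $(c=a,b)$ be the canonical unitaries, $h_c=g(u_c)$, $h_c'=g(u_c')$, and
$$\mathbf X=\mathbf X'=(h_a+ih_b,0,0,\dots,0),\qquad \mathbf Y=\mathbf Y'=(0,h_a'+ih_b',0,\dots,0).$$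

**Step 2: the formula.** Put
$$\Psi=\sup_{p\in D_1^5}\ \inf_{q\in D_1^5,\,w\in D_1}\ \sum_i\|p_iw-wq_i\|_2+(1-\|w\|_2)^++4\sum_{i,c}\|[q_i,u_c']\|_2-4\sum_{i,c}\|[p_i,u_c]\|_2 .$$
It suffices to separate the two free products by $\Psi$. Indeed, the unitaries $u_a,u_b,u_a',u_b'$ are the values of $r\mapsto e^{i\pi r}$ at the real and imaginary parts of the first two entries of $\mathbf X+\mathbf Y$. Take polynomials $E_k\to e^{i\pi r}$ uniformly on $[-2,2]$ and substitute $E_k(\operatorname{Re}x_1)$, $E_k(\operatorname{Im}x_1)$, $E_k(\operatorname{Re}x_2)$, $E_k(\operatorname{Im}x_2)$, with $x_1,x_2\in D_2$, for the four unitaries. An error $\delta$ in one of them changes $\Psi$ by at most $4\cdot5\cdot2\,\delta=40\delta$. So, as in Section 9, the resulting formulas converge to $\Psi$ uniformly over all algebras.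

**Step 3: $\Psi\le0$ in $A_1*B$.** Let $P=1\otimes R\subset A_1$. Lemma 12(ii) gives $\|x-E_P(x)\|_2\le4\sum_c\|[x,u_c]\|_2$, and by Lemma 13 $A_1*B$ is a $\mathrm{II}_1$ factor. Given $p\in D_1^5$ and $\varepsilon>0$, approximate $E_P(p_i)$ within $\varepsilon$ in $\|\cdot\|_2$ by contractions $y_i\in\mathbb M_n\subset R\subset A_1$, as in Section 7. Let $q_i$ be the same matrix in $\mathbb M_n\subset R\subset B$; it commutes with $u_c'$. Let $f_{jk}$ and $f_{jk}'$ be the matrix units of the first and second copy of $\mathbb M_n$. As $f_{11}$ and $f_{11}'$ have equal trace $\frac1n$, there is $v$ with $v^*v=f_{11}'$, $vv^*=f_{11}$. Then $w=\sum_jf_{j1}vf_{1j}'$ satisfies $w^*w=\sum_jf_{jj}'=1$, $ww^*=\sum_jf_{jj}=1$ and $f_{kl}w=f_{k1}vf_{1l}'=wf_{kl}'$. So $w$ is a unitary with $y_iw=wq_i$, and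
$$\|p_iw-wq_i\|_2=\|(p_i-y_i)w\|_2=\|p_i-y_i\|_2\le4\sum_c\|[p_i,u_c]\|_2+\varepsilon .$$
Since $\|w\|_2=1$ and $[q_i,u_c']=0$, the whole expression is at most $5\varepsilon$.

**Step 4: $\Psi\ge\kappa$ in $M_2=A_2*B$.** Take $p_i=z_i$, which commute with $u_c$, and arbitrary $q\in D_1^5$, $w\in D_1$. Let $\tilde q_i=E_B(q_i)$. By Lemma 12(i) with the roles of the factors exchanged, $\|q_i-\tilde q_i\|_2\le4\sum_c\|[q_i,u_c']\|_2$. By Lemma 9(ii), $L^2(M_2)\cong L^2(A_2)\otimes K'\otimes L^2(B)$. Lemma 8 for $W^*(z_1,\dots,z_5)\cong L(\mathbb F_5)$ acting on the first leg, right multiplication by the contractions $\tilde q_i$ on the last leg, and Lemma 10 give $\|\sum_iz_i^*w\tilde q_i\|_2\le2\sqrt5\,\|w\|_2$. Hence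
$$\sum_i\|z_iw-w\tilde q_i\|_2=\sum_i\|w-z_i^*w\tilde q_i\|_2\ge\kappa\|w\|_2 .$$
Since $\|w(q_i-\tilde q_i)\|_2\le\|q_i-\tilde q_i\|_2\le4\sum_c\|[q_i,u_c']\|_2$, the whole expression is at least $\kappa\|w\|_2+(1-\|w\|_2)^+$. This is at least $\kappa$, because $\|w\|_2\le1$ and $0<\kappa<1$. So $\Psi\ge\kappa>0$ in $M_2$.

The types of $\mathbf X$ in $\mathcal A_1$ and $\mathcal A_2$ agree because $\mathcal A_1\prec\mathcal A_2$, and $\mathbf Y=\mathbf Y'\ne0$ in the same algebra $\mathcal B$. $\square$
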